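\title{Alternating elements have simple joint spectrum on the irreducible modules of a subconstituent algebra}

\begin{abstract}
Let $\Gamma$ be a formally self-dual distance-regular graph of diameter $d\ge 3$ with classical parameters $(d,b,\alpha,\beta)$, where $b\neq 1$ and $\alpha=b-1$. After a shift by a scalar matrix, the adjacency matrix and the dual adjacency matrix of $\Gamma$ satisfy the $q$-Serre relations and give rise to four commuting families of alternating elements in the subconstituent algebra $\mathbb{T}$. We prove that on every irreducible $\mathbb{T}$-module each common eigenspace of each family has dimension one, which answers a question posed by Terwilliger. The proof does not use the graph: it applies to an irreducible pair of Hermitian operators whose alternating elements commute within each family and behave well under adjoints. It also shows that the four joint spectra are described by a single set of power series.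
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The graphs}
Throughout, $\mathbb{N}=\{0,1,2,\ldots\}$, and for elements $X,Y$ of an algebra and a scalar $r$ we write $[X,Y]=XY-YX$ and $[X,Y]_r=rXY-YX$.

Let $\Gamma$ be a finite connected simple graph with vertex set $X$, path-length distance $\partial$ and diameter $d\ge 3$. The graph $\Gamma$ is \emph{distance-regular} if there are integers $c_i,a_i,b_i$ such that, whenever $\partial(y,z)=i$, the vertex $z$ has exactly $c_i$, $a_i$, $b_i$ neighbors at distance $i-1$, $i$, $i+1$ from $y$. It has \emph{classical parameters} $(d,b,\alpha,\beta)$ if, with $[0]=0$ and $[i]=1+b+\dots+b^{i-1}$,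
\[
c_i=[i]\,(1+\alpha[i-1])\quad(1\le i\le d),\qquad b_i=([d]-[i])\,(\beta-\alpha[i])\quad(0\le i\le d-1).
\]
The adjacency matrix $A_\Gamma$ of a distance-regular graph is real symmetric with exactly $d+1$ distinct eigenvalues $\theta_0,\dots,\theta_d$, and the orthogonal projections $E_0,\dots,E_d$ onto its eigenspaces are the \emph{primitive idempotents}. The ordering $E_0,\dots,E_d$ is \emph{$Q$-polynomial} if each $E_i$ is a polynomial of degree $i$ in $E_1$ with respect to entrywise multiplication. The entry $(E_1)_{yz}$ depends only on $\partial(y,z)$, and the \emph{dual eigenvalues} are the numbers $\theta^*_i=|X|(E_1)_{yz}$ for $\partial(y,z)=i$.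

We assume that $\Gamma$ is distance-regular with classical parameters $(d,b,\alpha,\beta)$, where $b\ne1$ and $\alpha=b-1$. Then $b$ is an integer with $b\notin\{0,-1,1\}$. We use the $Q$-polynomial ordering associated with the classical parameters; for this ordering
\begin{equation}\label{eq:theta}
\theta_i+c=\tau b^{-i}\quad(0\le i\le d),\qquad\text{where}\quad c=\frac{b^d+\beta}{b-1},\quad \tau=\frac{(\beta+1)b^d}{b-1}.
\end{equation}
We also assume that $\Gamma$ is \emph{formally self-dual}, that is, $\theta_i=\theta_i^*$ for $0\le i\le d$. Examples include the bilinear forms, alternating forms, Hermitian forms and quadratic forms graphs, the affine $E_6$ graph, and the extended ternary Golay code graph.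

Fix a vertex $x$. Let $E_i^*$ be the diagonal matrix whose $(y,y)$-entry is $1$ if $\partial(x,y)=i$ and $0$ otherwise, and let $A_\Gamma^*=\sum_i\theta_i^*E_i^*$ be the \emph{dual adjacency matrix}; its $(y,y)$-entry is $|X|(E_1)_{xy}$. Put
\[
A=A_\Gamma+cI,\qquad A^*=A^*_\Gamma+cI .
\]
The star is part of the name and does not denote an adjoint; adjoints will be written $X^\dagger$. By \eqref{eq:theta}, the purpose of the shift is that the eigenvalues of $A$ and of $A^*$ form the geometric progression $\tau b^{-i}$. It is known that $A,A^*$ satisfy the $q$-Serre relations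
\begin{equation}\label{eq:serre}
[A,[A,[A,A^*]_b]_{b^{-1}}]=0,\qquad [A^*,[A^*,[A^*,A]_b]_{b^{-1}}]=0 .
\end{equation}
The \emph{subconstituent algebra} $\mathbb{T}=\mathbb{T}(x)$ is the algebra of complex $X\times X$ matrices generated by $A_\Gamma$ and $E_0^*,\dots,E_d^*$. Since the $\theta_i^*$ are distinct, each $E_i^*$ is a polynomial in $A^*$, so $\mathbb{T}$ is generated as a unital algebra by $A$ and $A^*$. A \emph{$\mathbb{T}$-module} is a $\mathbb{T}$-invariant subspace of $\mathbb{C}^X$; it is \emph{irreducible} if it is nonzero and contains no $\mathbb{T}$-module other than $0$ and itself. The \emph{endpoint} and the \emph{dual endpoint} of an irreducible $\mathbb{T}$-module $V$ are $\min\{i:E_i^*V\neq0\}$ and $\min\{i:E_iV\ne0\}$.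

\subsection{The alternating elements and the question}
Set $W_0=A$ and $W_1=A^*$, and define $G_1,\tilde G_1,W_{-1},W_2,G_2,\tilde G_2,W_{-2},W_3,\dots$, in this order, by putting for $n\ge1$
\begin{equation}\label{eq:rec}
\begin{gathered}
G_n=\frac{\sum_{k=0}^{n-1}W_{-k}W_{n-k}b^{-k}-\sum_{k=1}^{n-1}G_k\tilde G_{n-k}b^{-k}}{1+b^{-n}}+\frac{[W_n,W_0]}{(1+b^{-n})(1-b^{-1})},\\[1ex]
\tilde G_n=G_n+\frac{[W_0,W_n]}{1-b^{-1}},\qquad W_{-n}=\frac{[W_0,G_n]_b}{b-1},\qquad W_{n+1}=\frac{[G_n,W_1]_b}{b-1}.
\end{gathered}
\end{equation}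
These are the \emph{alternating elements}. They form four families $\{W_{-k}\}$, $\{W_{k+1}\}$, $\{G_{k+1}\}$, $\{\tilde G_{k+1}\}$, always indexed by $k\in\mathbb{N}$. For a family $\{X_n\}$ of operators on a space $V$ and a sequence $\chi=(\chi_n)$ of scalars, the subspace $\{v\in V: X_nv=\chi_nv\text{ for all }n\}$, if nonzero, is a \emph{common eigenspace} and $\chi$ is a \emph{joint eigenvalue}. The following facts are known.
\begin{itemize}
\item[(F1)] Within each of the four families the elements mutually commute.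
\item[(F2)] Each $W_{-k}$ and each $W_{k+1}$ is a real symmetric matrix.
\item[(F3)] $G_{k+1}$ and $\tilde G_{k+1}$ are transposes of each other.
\item[(F4)] Every irreducible $\mathbb{T}$-module is the direct sum of its common eigenspaces for each of the four families.
\end{itemize}

To see what the first elements measure, take $n=1$ in \eqref{eq:rec}. We get $(1+b^{-1})G_1=AA^*-[A,A^*]/(1-b^{-1})$; multiplying by $1-b^{-1}$ gives $(1-b^{-2})G_1=A^*A-b^{-1}AA^*$, that is,
\begin{equation}\label{eq:G1}
G_1=\frac{b}{b^2-1}\,(bA^*A-AA^*).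
\end{equation}
Substituting this into the definitions of $W_{-1}$ and $W_2$, and expanding the inner brackets in \eqref{eq:serre}, we find
\[
W_{-1}=-\frac{b^2\,[A,[A,A^*]_b]_{b^{-1}}}{(b-1)(b^2-1)},\qquad W_{2}=-\frac{b^2\,[A^*,[A^*,A]_b]_{b^{-1}}}{(b-1)(b^2-1)},
\]
where the first double bracket equals $A^2A^*-(b+b^{-1})AA^*A+A^*A^2$ and the second is obtained by exchanging $A$ and $A^*$. So the $q$-Serre relations say exactly that $[W_0,W_{-1}]=0$ and $[W_1,W_2]=0$: they are the first two instances of (F1). Since $W_2$ commutes with $A^*$, it equals $\sum_iE_i^*W_2E_i^*$, and compressing the double bracket to the eigenvalue $\tau_i=\tau b^{-i}$ produces the factor $\tau_i^2(2-b-b^{-1})=-\tau_i^2(b-1)^2/b$. The same holds for $W_{-1}$ with $A$ in place of $A^*$. Hence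
\[
W_2=\frac{b}{b+1}\sum_i\tau_i^2\,E_i^*AE_i^*,\qquad W_{-1}=\frac{b}{b+1}\sum_i\tau_i^2\,E_iA^*E_i .
\]
On the vertices at distance $i$ from $x$, the matrix $W_2$ is thus a multiple of $cI$ plus the adjacency matrix of the induced subgraph. On an irreducible module $V$ the eigenspaces of $W_1$ are the spaces $E_i^*V$; the element $W_2$ splits them according to the eigenvalues of these induced subgraphs, and $W_3,W_4,\dots$ may split them further. One is led to ask how far the splitting goes. The finest possible outcome is that all common eigenspaces are lines. In that case the family singles out a basis of $V$, unique up to order and scaling, and generates a subalgebra of $\mathrm{End}(V)$ that cannot be enlarged to a bigger commutative one (Lemma~\ref{lem:mf}). This outcome does occur when $\dim V\le2$ (Section~\ref{sec:small}), and the following question is posed in \cite{Ter}: \emph{is it true that, for every irreducible $\mathbb{T}$-module and each of the four families, every common eigenspace has dimension one?} The answer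 is yes.

\begin{theorem}\label{thm:graph}
Let $\Gamma$ be a formally self-dual distance-regular graph of diameter $d\ge3$ with classical parameters $(d,b,\alpha,\beta)$, $b\ne1$, $\alpha=b-1$, and let $x$ be a vertex. On every irreducible $\mathbb{T}(x)$-module, each common eigenspace of each of the families $\{W_{-k}\}$, $\{W_{k+1}\}$, $\{G_{k+1}\}$, $\{\tilde G_{k+1}\}$ has dimension one.
\end{theorem}

\subsection{A version without the graph}
The proof uses only the following hypotheses, referred to together as (H).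
\begin{itemize}
\item[(H1)] $b\in\mathbb{R}\setminus\{0,1,-1\}$; $V\neq0$ is a finite-dimensional complex inner product space; $A$ and $A^*$ are Hermitian operators on $V$ with no common invariant subspaces except $0$ and $V$.
\item[(H2)] The operators defined by \eqref{eq:rec} from $W_0=A$, $W_1=A^*$ satisfy: each of the four families is commutative, all $W_{-k}$ and $W_{k+1}$ are Hermitian, and $\tilde G_n=G_n^\dagger$ for $n\geq1$.
\item[(H3)] There are $\tau,\tau^*\in\mathbb{R}\setminus\{0\}$ such that the eigenvalues of $A$ lie in $\{\tau_i\}_{i\in\mathbb{Z}}$ and those of $A^*$ lie in $\{\tau_i^*\}_{i\in\mathbb{Z}}$, where $\tau_i=\tau b^{-i}$ and $\tau_i^*=\tau^*b^{-i}$.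
\end{itemize}
By (H1), $b^n\ne\pm1$ for $n\neq0$. So \eqref{eq:rec} makes sense, the $\tau_i$ are distinct and nonzero with $b\tau_i=\tau_{i-1}$, and likewise for the $\tau_i^*$. Under (H) we put $G_0=\tilde G_0=I$ (adding $I$ to a family does not change its common eigenspaces) and
\[
V_i=\ker(A-\tau_i),\qquad V_i^*=\ker(A^*-\tau_i^*),\qquad s=\min\{i:V_i\ne0\}-\min\{i:V_i^*\ne0\}.
\]
Commuting Hermitian operators have real joint eigenvalues and an orthonormal basis of common eigenvectors. Fix such a basis $\mathcal{B}$ for $\{W_{k+1}\}$. For $e\in\mathcal{B}$ write $W_{n+1}e=\omega_n(e)e$; the \emph{level} of $e$ is the integer $i$ with $e\in V_i^*$, that is, $\omega_0(e)=\tau_i^*$. Put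
\[
\omega_e(t)=\sum_{n\ge0}\omega_n(e)t^n,\qquad g_e(t)=\sum_{n\ge0}(g_e)_nt^n=\frac{\omega_e(t)}{\tau_i^*}\in1+t\,\mathbb{R}[[t]] .
\]
A joint eigenvalue of $\{G_n\}_{n\geq 0}$ or $\{\tilde G_n\}_{n\ge0}$ is identified with its generating series. For an operator $X$ and $e,f\in\mathcal{B}$ let $X_{fe}$ be the coefficient of $f$ in $Xe$. Distinct $e,f\in\mathcal{B}$ are \emph{neighbors} if $A_{fe}\ne0$; this relation is symmetric because $A_{ef}=\overline{A_{fe}}$.

\begin{theorem}\label{thm:main}
Assume \textup{(H)}.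
\begin{enumerate}
\item[(1)] Each of the four families is simultaneously diagonalizable on $V$, and all its common eigenspaces have dimension one. Consequently, the unital subalgebra of $\mathrm{End}(V)$ generated by each family has dimension $\dim V$ and equals its own centralizer.
\item[(2)] We have $\dim V_i=\dim V^*_{i-s}$ for all $i$. The $\dim V$ series $g_e$ $(e\in\mathcal{B})$ are pairwise distinct, and they are exactly the joint eigenvalues of $\{G_n\}$ and of $\{\tilde G_n\}$. The joint eigenvalues of $\{W_{n+1}\}_{n\ge0}$ on $V_i^*$ are the sequences $\tau_i^*(g_e)_n$, and those of $\{W_{-n}\}_{n\ge0}$ on $V_{i+s}$ are the sequences $\tau_{i+s}(g_e)_n$, with $e$ of level $i$ in both cases. Consequently there is one unitary operator $P$ on $V$ with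
\[
W_{k+1}=\frac{\tau^*b^s}{\tau}\,P\,W_{-k}\,P^{-1}\qquad\text{for all }k\in\mathbb{N}.
\]
\item[(3)] If $e,f\in\mathcal{B}$ have levels $i$, $i-1$ and $A_{fe}\ne0$, then
\begin{equation}\label{eq:edge}
\frac{g_f(t)}{g_e(t)}=\frac{1+\lambda\tau_i^*t}{1+\lambda b\tau_i^*t}\qquad\text{with }0\ne\lambda=\lambda_{fe}\in\mathbb{R}.
\end{equation}
For $e\in\mathcal{B}$ of level $i$ and $\theta=\tau_i^*$,
\begin{equation}\label{eq:local}
\frac1{g_e(t)g_e(b^{-1}t)}=1-\theta A_{ee}t+\frac{\theta^2t^2}{b-1}\Big[\sum_h\frac{|A_{he}|^2}{1+\lambda_{eh}b^{-1}\theta t}-b\sum_f\frac{|A_{fe}|^2}{1+\lambda_{fe}\theta t}\Big],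
\end{equation}
where $h$ and $f$ run over the neighbors of $e$ of level $i+1$ and $i-1$, respectively.
\end{enumerate}
\end{theorem}

Diagonalizability of $\{G_{k+1}\}$ and $\{\tilde G_{k+1}\}$ is not assumed in (H); fact (F4) is a conclusion here. Theorem~\ref{thm:graph} follows from Theorem~\ref{thm:main}(1) and the next lemma.

\begin{lemma}\label{lem:graphH}
In the setting of Theorem~\ref{thm:graph}, an irreducible $\mathbb{T}$-module $V$ satisfies \textup{(H)} with $\tau^*=\tau$ as in \eqref{eq:theta}. The integer $s$ is the dual endpoint minus the endpoint of $V$, and the constant in Theorem~\ref{thm:main}\textup{(2)} is $b^s$.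
\end{lemma}

\begin{proof}
Give $V$ the restriction of the standard inner product of $\mathbb{C}^X$. The alternating elements are polynomials in $A,A^*$ with real coefficients, hence real matrices that preserve $V$. For a real matrix the transpose is the adjoint, and if $M$ and $M^\dagger$ both preserve $V$ then $M^\dagger|_V$ is the adjoint of $M|_V$. So (F1)--(F3) give (H2). A subspace of $V$ invariant under $A$ and $A^*$ is a $\mathbb{T}$-module, which gives (H1). By \eqref{eq:theta} and $\theta_i^*=\theta_i$ we have $A=\sum_{i=0}^d\tau_iE_i$ and $A^*=\sum_{i=0}^d\tau_iE_i^*$, and $\tau\ne0$ because the $\theta_i$ are distinct. This gives (H3), and also $V_i=E_iV$ and $V_i^*=E_i^*V$ for $0\le i\le d$, with $V_i=V_i^*=0$ otherwise; the last two claims follow.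
\end{proof}

The proof of Theorem~\ref{thm:main} has three steps. In Section~\ref{sec:cyclic} we find a cyclic vector for the algebra generated by $\{W_{k+1}\}$; this shows that the series $\omega_e$ are distinct. In Section~\ref{sec:split} we use that the $G_n$ are triangular with respect to two flags, one built from $A^*$ and one from $A$; the two flags come from one decomposition of $V$, which diagonalizes the $G_n$ and transports the spectrum of $\{W_{k+1}\}$ to $\{W_{-k}\}$. At that point the $g_e$ are known to be distinct only within each level. In Section~\ref{sec:edge} we prove \eqref{eq:edge} and use the value $b^{-1}$ of its right side at $t=\infty$ to recover differences of levels from the $g_e$. Formula \eqref{eq:local} is derived in Section~\ref{sec:local}. From now on we assume (H).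

\section{Relations and block structure}\label{sec:rel}

We first record the fact from linear algebra through which all statements about dimension one will pass.

\begin{lemma}\label{lem:mf}
Let $\{X_n\}$ be a family of operators on $V$ and $\{v_e\}$ a basis of $V$ with $X_nv_e=\chi_n(e)v_e$, where the sequences $\chi(e)=(\chi_n(e))_n$ are pairwise distinct. Then the common eigenspaces of $\{X_n\}$ are the lines $\mathbb{C}v_e$. The unital algebra generated by the $X_n$ consists of all operators that are diagonal in the basis $\{v_e\}$; it has dimension $\dim V$ and equals its own centralizer.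
\end{lemma}

\begin{proof}
If $v=\sum_ea_ev_e$ has joint eigenvalue $\chi$, then $a_e(\chi_n(e)-\chi_n)=0$ for all $e,n$, so $a_e\neq0$ for at most one $e$. Fix $e$, and for each $f\ne e$ choose $n=n(f)$ with $\chi_n(e)\ne\chi_n(f)$. The product over $f\ne e$ of the operators $(X_n-\chi_n(f))/(\chi_n(e)-\chi_n(f))$ fixes $v_e$ and kills all other $v_f$. These projections span the diagonal operators, and an operator commuting with them preserves each line $\mathbb{C}v_e$, so it is diagonal.
\end{proof}

The recursion \eqref{eq:rec} can be rewritten as four relations. The last three definitions in \eqref{eq:rec} read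
\begin{align}
bW_0G_n-G_nW_0&=(b-1)W_{-n} &&(n\ge0),\label{eq:r1}\\
bG_nW_1-W_1G_n&=(b-1)W_{n+1} &&(n\ge0),\label{eq:r2}\\
[W_0,W_n]&=(1-b^{-1})(\tilde G_n-G_n) &&(n\ge1),\label{eq:r3}
\end{align}
the cases $n=0$ holding because $G_0=I$. Multiply the definition of $G_n$ by $1+b^{-n}$. By \eqref{eq:r3} the last term becomes $G_n-\tilde G_n$; canceling $G_n$ and collecting the terms $\tilde G_n=G_0\tilde G_n$ and $b^{-n}G_n=b^{-n}G_n\tilde G_0$ with the middle sum, we obtain
\begin{equation}\label{eq:r4}
\sum_{k=0}^nb^{-k}G_k\tilde G_{n-k}=\sum_{k=0}^{n-1}b^{-k}W_{-k}W_{n-k}\qquad(n\ge1).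
\end{equation}
By (H2) we may take adjoints in \eqref{eq:r2} and \eqref{eq:r4}:
\begin{align}
bW_1\tilde G_n-\tilde G_nW_1&=(b-1)W_{n+1}&&(n\geq0),\label{eq:r2a}\\
\sum_{k=0}^nb^{-k}G_{n-k}\tilde G_k&=\sum_{k=0}^{n-1}b^{-k}W_{n-k}W_{-k}&&(n\ge1).\label{eq:r4a}
\end{align}
With the series $G(t)=\sum_{n\ge0}G_nt^n$, $\tilde G(t)=\sum_{n\ge0}\tilde G_nt^n$, $W^-(t)=\sum_{n\ge0}W_{-n}t^n$ and $W^+(t)=\sum_{n\ge0}W_{n+1}t^n$, relations \eqref{eq:r3} and \eqref{eq:r4} become
\begin{equation}\label{eq:gen}
t\,[A,W^+(t)]=(1-b^{-1})\big(\tilde G(t)-G(t)\big),\qquad G(b^{-1}t)\,\tilde G(t)=I+t\,W^-(b^{-1}t)\,W^+(t).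
\end{equation}

Let $E_i$ and $E_i^*$ $(i\in\mathbb{Z})$ denote the orthogonal projections of $V$ onto $V_i$ and $V_i^*$; by Lemma~\ref{lem:graphH} this agrees with the notation for graphs. Because the eigenvalues are in geometric progression with ratio $b^{-1}$, the $b$-commutators in \eqref{eq:r1} and \eqref{eq:r2} leave room for only one off-diagonal block of $G_n$.

\begin{lemma}\label{lem:block}
Let $n\ge0$ and $i,j\in\mathbb{Z}$.
\begin{enumerate}
\item[(a)] $E_j^*G_nE_i^*=0$ unless $j\in\{i,i-1\}$; $E_j^*\tilde G_nE_i^*=0$ unless $j\in\{i,i+1\}$; and $E_i^*G_nE_i^*=E_i^*\tilde G_nE_i^*=(\tau_i^*)^{-1}W_{n+1}E_i^*$.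
\item[(b)] $E_jG_nE_i=0$ unless $j\in\{i,i+1\}$; $E_j\tilde G_nE_i=0$ unless $j\in\{i,i-1\}$; and $E_iG_nE_i=\tau_i^{-1}W_{-n}E_i$.
\item[(c)] $E_j^*AE_i^*=0$ and $E_jA^*E_i=0$ if $|i-j|\ge2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Multiply \eqref{eq:r2} by $E_j^*$ on the left and $E_i^*$ on the right. Since $W_{n+1}$ commutes with $A^*$, it commutes with the $E_i^*$, and we get
\[
(\tau^*_{i-1}-\tau_j^*)\,E_j^*G_nE_i^*=(b-1)\,\delta_{ij}\,W_{n+1}E_i^* .
\]
For $j\notin\{i,i-1\}$ the scalar on the left is nonzero and the right side is zero. For $j=i$ the scalar is $(b-1)\tau_i^*$. The claims for $\tilde G_n$ follow by taking adjoints, since $W_{n+1}E_i^*$ is Hermitian.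

(b) In the same way \eqref{eq:r1} gives $(\tau_{j-1}-\tau_i)E_jG_nE_i=(b-1)\delta_{ij}W_{-n}E_i$. Now the scalar vanishes only for $j=i+1$, and equals $(b-1)\tau_i$ for $j=i$. Again take adjoints for $\tilde G_n$.

(c) By \eqref{eq:r3} with $n=1$, both $(\tau_i^*-\tau_j^*)E_j^*AE_i^*=E_j^*[A,A^*]E_i^*$ and $(\tau_j-\tau_i)E_jA^*E_i=E_j[A,A^*]E_i$ are blocks of $(1-b^{-1})(\tilde G_1-G_1)$, and these vanish for $|i-j|\ge2$ by (a) and (b).
\end{proof}

So $G_n$ can only lower the index of an eigenspace of $A^*$ and can only raise the index of an eigenspace of $A$, and its diagonal blocks are, up to scalars, $W_{n+1}$ in the first case and $W_{-n}$ in the second. This is the link between the families. In the basis $\mathcal{B}$, part (a) says: for $e,f$ of levels $i,j$,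
\begin{equation}\label{eq:entries}
G(t)_{ee}=\tilde G(t)_{ee}=g_e(t);\quad\text{for }f\ne e,\ \ G(t)_{fe}=0\text{ unless }j=i-1,\ \ \tilde G(t)_{fe}=0\text{ unless }j=i+1.
\end{equation}

\section{Dimensions one and two}\label{sec:small}

\begin{example}\label{ex:one}
Let $\dim V=1$, so that $A=a$, $A^*=a^*$ are nonzero real numbers. By \eqref{eq:r1}--\eqref{eq:r3}, $\tilde G(t)=G(t)=g(t)$, $W^-(t)=a\,g(t)$ and $W^+(t)=a^*g(t)$, and \eqref{eq:gen} gives $g(t)g(b^{-1}t)=(1-aa^*t)^{-1}$. One series $g$ describes all four families. This is the pattern of Theorem~\ref{thm:main}(2), and the last formula is \eqref{eq:local} with both sums empty.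
\end{example}

\begin{example}\label{ex:two}
Let $\dim V=2$. By irreducibility $A$ and $A^*$ have no common eigenvector. Hence neither is a scalar, and neither is diagonal in an eigenbasis of the other. By Lemma~\ref{lem:block}(c) the eigenvalues of $A^*$ are $\theta,\theta/b$ and those of $A$ are $\eta,\eta/b$, for some nonzero real $\theta,\eta$. The families $\{W_{k+1}\}$ and $\{W_{-k}\}$ contain an operator with two distinct eigenvalues, so for them there is nothing to prove. Write $\mathcal{B}=\{e,h\}$ with $A^*e=\theta e$, $A^*h=(\theta/b)h$. By \eqref{eq:G1}, the entry of $G_1$ in row $u$ and column $v$ is $\frac{b}{b^2-1}(b\,\omega_0(u)-\omega_0(v))A_{uv}$, so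
\[
A=\begin{pmatrix}a&\bar x\\ x&a'\end{pmatrix},\qquad G_1=\theta\begin{pmatrix}\frac{b}{b+1}\,a&\bar x\\[0.5ex] 0&\frac{1}{b+1}\,a'\end{pmatrix},\qquad x\ne0 .
\]
If the two diagonal entries of $G_1$ were equal, $G_1$ would be a Jordan block. The trace and determinant of $A$ give $a+a'=\eta(1+b^{-1})$ and $aa'-|x|^2=\eta^2/b$, hence
\begin{equation}\label{eq:two}
|x|^2=(\eta-a)(a-\eta/b),\qquad (g_h)_1-(g_e)_1=\theta\,\frac{a'-ba}{b+1}=\theta\,(\eta/b-a).
\end{equation}
Since $x\neq0$, the diagonal entries differ. So $G_1$ and $\tilde G_1=G_1^\dagger$ have two distinct eigenvalues, and Theorem~\ref{thm:main}(1) holds.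

There is a reason that needs no trace or determinant. Let $\xi$ be an eigenvector of $A$ for the last eigenvalue $\eta/b$. Three things happen. First, $\xi$ is not an eigenvector of $A^*$, so $\xi$ and $W_1\xi$ span $V$: the vector $\xi$ is cyclic for $\{W_{k+1}\}$. Second, $G_ne\in\mathbb{C}e$ by Lemma~\ref{lem:block}(a) and $G_n\xi\in\mathbb{C}\xi$ by Lemma~\ref{lem:block}(b), so the basis $e,\xi$ diagonalizes all $G_n$. Third, normalize $\xi=h+\gamma e$. Comparing coefficients of $h$ and then of $e$ in the eigenvalue equation for $G_1$ shows that the eigenvalue is $(g_h)_1$ and that $\theta\bar x=\gamma\,((g_h)_1-(g_e)_1)$; the nonzero off-diagonal entry forces the diagonal entries apart. The next three sections generalize these three observations in turn.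
\end{example}

\section{A cyclic vector for the family $\{W_{k+1}\}$}\label{sec:cyclic}

Let $\mathcal{W}$ be the unital algebra generated by $\{W_{k+1}\}$. A commuting diagonalizable family has one-dimensional common eigenspaces as soon as it has a cyclic vector, so we look for $\xi$ with $\mathcal{W}\xi=V$. The space $\mathcal{W}\xi$ is invariant under $A^*=W_1$; by irreducibility it suffices to make it invariant under $A$. Relation \eqref{eq:r3} moves $A$ past a factor $W_n$ at the cost of the terms $G_n$ and $\tilde G_n$, and these must in turn be moved to the right past the remaining factors. For $G_1$ and $W_1$, relation \eqref{eq:r2} does this: $G_1W_1=b^{-1}W_1G_1+(1-b^{-1})W_2$. The term $W_2$ shows why polynomials in $A^*$ alone do not suffice. For general indices we need exchange relations.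

\begin{lemma}\label{lem:exch}
For $k,l\ge0$,
\begin{align}
bG_lW_{k+1}-W_{k+1}G_l&=bG_kW_{l+1}-W_{l+1}G_k,\label{eq:R1}\\
[W_{k+1},G_{l+1}]&=[W_{l+1},G_{k+1}].\label{eq:R2}
\end{align}
\end{lemma}

\begin{proof}
Let $\Phi_k(X)=bG_kX-XG_k$. Relation \eqref{eq:r2} says $\Phi_k(W_1)=(b-1)W_{k+1}$, and so
\[
(b-1)\Phi_l(W_{k+1})=b^2G_lG_kW_1-bG_lW_1G_k-bG_kW_1G_l+W_1G_kG_l .
\]
This is symmetric in $k,l$ because the $G$'s commute. Hence $\Phi_l(W_{k+1})=\Phi_k(W_{l+1})$, which is \eqref{eq:R1}.

We next prove \eqref{eq:R2} for $k=0$. Write $G=G_{l+1}$, $\tilde G=\tilde G_{l+1}$. By \eqref{eq:G1} and $[W_{l+1},W_1]=0$, then by \eqref{eq:r3} and $\frac{b}{b^2-1}(1-b^{-1})=\frac1{b+1}$,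
\[
[W_{l+1},G_1]=\frac{b}{b^2-1}\Big(bW_1[W_{l+1},W_0]-[W_{l+1},W_0]W_1\Big)=-\frac1{b+1}\Big(bW_1(\tilde G-G)-(\tilde G-G)W_1\Big).
\]
By \eqref{eq:r2a} and \eqref{eq:r2}, $bW_1\tilde G-\tilde GW_1=(b-1)W_{l+2}=bGW_1-W_1G$. Therefore
\[
[W_{l+1},G_1]=-\frac1{b+1}\big(bGW_1-W_1G-bW_1G+GW_1\big)=[W_1,G_{l+1}].
\]
For general $k$, note that $\Phi_k([X,G_m])=[\Phi_k(X),G_m]$ since $G_k$ and $G_m$ commute. Applying $\Phi_k$ to the identity just proved gives $(b-1)[W_{k+1},G_{l+1}]=[\Phi_k(W_{l+1}),G_1]$, and the right side is symmetric in $k,l$ by \eqref{eq:R1}.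
\end{proof}

\begin{lemma}\label{lem:order}
For $k,l\ge0$, the product $G_lW_{k+1}$ lies in $N=\mathrm{Span}\{W_{p+1}G_m:p,m\ge0\}$, and $\tilde G_lW_{k+1}$ lies in $\tilde N=\mathrm{Span}\{W_{p+1}\tilde G_m:p,m\ge0\}$.
\end{lemma}

\begin{proof}
Modulo $N$, relation \eqref{eq:R1} gives $G_lW_{k+1}\equiv G_kW_{l+1}$, and \eqref{eq:R2} gives $G_{l+1}W_{k+1}\equiv G_{k+1}W_{l+1}$. Using the second congruence and then the first with the indices $k+1,l$,
\[
G_{l+1}W_{k+1}\equiv G_{k+1}W_{l+1}\equiv G_lW_{k+2}.
\]
Each such step lowers the index of $G$ by one, so $G_lW_{k+1}\equiv G_0W_{k+l+1}=W_{k+l+1}G_0\in N$. The adjoints of \eqref{eq:R1} and \eqref{eq:R2} say that $bW_{k+1}\tilde G_l-\tilde G_lW_{k+1}$ and $[\tilde G_{l+1},W_{k+1}]$ are symmetric in $k,l$. Modulo $\tilde N$ this gives $\tilde G_lW_{k+1}\equiv\tilde G_kW_{l+1}$ and $\tilde G_{l+1}W_{k+1}\equiv\tilde G_{k+1}W_{l+1}$, the same two congruences.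
\end{proof}

After these moves, $A$, $G_m$ and $\tilde G_m$ act directly on $\xi$. As in Example~\ref{ex:two}, we take $\xi$ in the last eigenspace of $A$, where $G_m$ has no room to raise the index. For $\tilde G_m$, which lowers it, we use \eqref{eq:r4a}.

\begin{proposition}\label{prop:cyclic}
There is $\xi\in V$ with $V=\mathcal{W}\xi$. The series $\omega_e$ $(e\in\mathcal{B})$ are pairwise distinct, and all common eigenspaces of $\{W_{k+1}\}$ have dimension one.
\end{proposition}

\begin{proof}
Let $r$ be the largest integer with $V_r\ne0$. The commuting operators $W_{-n}$ commute with $A=W_0$, so they preserve $V_r$ and have a common eigenvector $\xi\ne0$ in $V_r$. Since $E_{r+1}=0$, Lemma~\ref{lem:block}(b) gives $G_n\xi=\tau_r^{-1}W_{-n}\xi\in\mathbb{C}\xi$ for all $n$. Put $S=\mathcal{W}\xi$. It is spanned by the vectors $w\xi$, where $w$ is a word in the $W_{k+1}$, and $W_{k+1}S\subseteq S$.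

\emph{$G_nS\subseteq S$ for all $n$.} We show $G_nw\xi\in S$ for all $n$ by induction on the length of $w$. The empty word has just been treated. If $w=W_{k+1}w'$, then by Lemma~\ref{lem:order} the vector $G_nw\xi$ is a linear combination of vectors $W_{p+1}G_mw'\xi$, and $G_mw'\xi\in S$ by induction.

\emph{$\tilde G_nS\subseteq S$ for all $n$.} First, $\tilde G_n\xi\in S$ by induction on $n$: we have $\tilde G_0\xi=\xi$, and for $n\geq1$ relation \eqref{eq:r4a} gives
\[
b^{-n}\tilde G_n\xi=\sum_{k=0}^{n-1}b^{-k}W_{n-k}W_{-k}\xi-\sum_{k=0}^{n-1}b^{-k}G_{n-k}\tilde G_k\xi .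
\]
The first sum lies in $S$ because $W_{-k}\xi\in\mathbb{C}\xi$ and $n-k\ge1$; the second lies in $S$ by induction and the previous step. Now induct on the length of $w$ as before, with $\tilde N$ in place of $N$.

\emph{$AS\subseteq S$.} We have $A\xi=\tau_r\xi$. If $w=W_nw'$ with $n\geq1$ and $y=w'\xi$, then \eqref{eq:r3} gives $AW_ny=W_nAy+(1-b^{-1})(\tilde G_n-G_n)y$. Here $Ay\in S$ by induction on the length, and $(\tilde G_n-G_n)y\in S$ by the previous two steps.

Thus $S\ne0$ is invariant under $A$ and $A^*$, and $S=V$ by (H1). The space $V$ is the direct sum of the common eigenspaces $V_\chi$ of the commuting Hermitian operators $W_{k+1}$. Write $\xi=\sum_\chi\xi_\chi$ with $\xi_\chi\in V_\chi$. Each element of $\mathcal{W}$ acts on $V_\chi$ as a scalar, so $V=\mathcal{W}\xi\subseteq\sum_\chi\mathbb{C}\xi_\chi$, and every $V_\chi$ has dimension one. Two elements of $\mathcal{B}$ with the same $\omega_e$ lie in the same $V_\chi$, so they are equal.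
\end{proof}

\section{Two flags and one decomposition}\label{sec:split}

For $i,j\in\mathbb{Z}$ put
\[
F_j=\bigoplus_{l\le j}V_l^*,\qquad H_i=\bigoplus_{l\ge i}V_l .
\]
By Lemma~\ref{lem:block}, all $F_j$ and $H_i$ are invariant under the $G_n$, and
\begin{equation}\label{eq:flags}
AF_j\subseteq F_{j+1},\qquad (A^*-\tau_j^*)F_j\subseteq F_{j-1},\qquad A^*H_i\subseteq H_{i-1},\qquad (A-\tau_i)H_i\subseteq H_{i+1}.
\end{equation}
The $G_n$ also preserve all intersections $F_j\cap H_i$. In Example~\ref{ex:two} the lines $\mathbb{C}e$ and $\mathbb{C}\xi$ are such intersections. We want to choose intersections that decompose $V$ and map isomorphically onto the successive quotients of both flags; on them $G_n$ is identified with both of its diagonal blocks from Lemma~\ref{lem:block}. The difficulty is that the indexings of the two flags are unrelated at the outset, so we allow an unknown shift and let irreducibility determine it.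

\begin{proposition}\label{prop:split}
Put $Y_i=F_{i-s}\cap H_i$. Then $V=\bigoplus_iY_i$, each $Y_i$ is invariant under all $G_n$, and the maps $E^*_{i-s}\colon Y_i\to V^*_{i-s}$ and $E_i\colon Y_i\to V_i$ are bijective. In particular $\dim V_i=\dim V^*_{i-s}$.
\end{proposition}

\begin{proof}
For $\sigma\in\mathbb{Z}$ let $Y_i^{(\sigma)}=F_{i-\sigma}\cap H_i$; it is zero for all but finitely many $i$, because $H_i=0$ for large $i$ and $F_j=0$ for small $j$. By \eqref{eq:flags},
\[
(A-\tau_i)Y_i^{(\sigma)}\subseteq F_{i+1-\sigma}\cap H_{i+1}=Y_{i+1}^{(\sigma)},\qquad (A^*-\tau^*_{i-\sigma})Y_i^{(\sigma)}\subseteq F_{i-1-\sigma}\cap H_{i-1}=Y_{i-1}^{(\sigma)} .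
\]
So $\Sigma_\sigma=\sum_iY_i^{(\sigma)}$ is invariant under $A$ and $A^*$, and is $0$ or $V$ by (H1). Fix $i_0$ with $H_{i_0}=V$; for $\sigma$ sufficiently negative $F_{i_0-\sigma}=V$, so $\Sigma_\sigma=V$. For $\sigma$ sufficiently large, $F_{i-\sigma}=0$ for every $i$ with $H_i\ne0$, so $\Sigma_\sigma=0$. Let $\sigma$ be the largest integer with $\Sigma_\sigma=V$ and write $Z_i=Y_i^{(\sigma)}$. Then $\Sigma_{\sigma+1}=0$, that is,
\begin{equation}\label{eq:zero}
F_{i-1-\sigma}\cap H_i=0\qquad\text{for all }i.
\end{equation}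
Note that $Z_j\subseteq F_{i-\sigma}$ for $j\le i$ and $Z_j\subseteq H_i$ for $j\geq i$.

The sum $V=\sum_iZ_i$ is direct, because $\big(\sum_{j<i}Z_j\big)\cap Z_i\subseteq F_{i-1-\sigma}\cap H_i=0$ for all $i$. Next, $F_{i-\sigma}=\bigoplus_{j\le i}Z_j$: write $v\in F_{i-\sigma}$ as $u+w$ with $u\in\bigoplus_{j\le i}Z_j\subseteq F_{i-\sigma}$ and $w\in\bigoplus_{j>i}Z_j\subseteq H_{i+1}$; then $w=v-u\in F_{i-\sigma}\cap H_{i+1}=0$ by \eqref{eq:zero}. Finally, $H_i=\bigoplus_{j\ge i}Z_j$: write $v\in H_i$ as $u+w$ with $u\in\bigoplus_{j<i}Z_j\subseteq F_{i-1-\sigma}$ and $w\in\bigoplus_{j\ge i}Z_j\subseteq H_i$; then $u=v-w\in F_{i-1-\sigma}\cap H_i=0$.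

Hence $F_{i-\sigma}=Z_i\oplus F_{i-1-\sigma}$ and $H_i=Z_i\oplus H_{i+1}$. The map $E^*_{i-\sigma}$ sends $F_{i-\sigma}$ onto $V^*_{i-\sigma}$ with kernel $F_{i-1-\sigma}$, and $E_i$ sends $H_i$ onto $V_i$ with kernel $H_{i+1}$; so both restrict to bijections on $Z_i$. Then $\dim V_i=\dim V^*_{i-\sigma}$ for all $i$, and comparing the smallest indices with nonzero dimension gives $\sigma=s$ and $Z_i=Y_i$.
\end{proof}

For $e\in\mathcal{B}$ of level $i$, let $y_e\in Y_{i+s}$ be the vector with $E_i^*y_e=e$, and let $z_e=E_{i+s}y_e\in V_{i+s}$. Thus $y_e\in e+F_{i-1}$. The elements of $\mathcal{B}$ of level $i$ form a basis of $V_i^*$, so by Proposition~\ref{prop:split} the corresponding $y_e$ and $z_e$ form bases of $Y_{i+s}$ and $V_{i+s}$, and $\{y_e\}_{e\in\mathcal{B}}$ and $\{z_e\}_{e\in\mathcal{B}}$ are bases of $V$.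

\begin{corollary}\label{cor:diag}
For $e\in\mathcal{B}$ of level $i$ and $n\ge0$,
\[
G_ny_e=(g_e)_n\,y_e,\qquad W_{-n}z_e=\tau_{i+s}(g_e)_n\,z_e=\frac{\tau}{\tau^*b^s}\,\omega_n(e)\,z_e .
\]
All common eigenspaces of $\{W_{-k}\}$ have dimension one, and there is a unitary $P$ with $W_{k+1}=(\tau^*b^s/\tau)PW_{-k}P^{-1}$ for all $k\in\mathbb{N}$.
\end{corollary}

\begin{proof}
Since $y_e-e\in F_{i-1}$ and $G_nF_{i-1}\subseteq F_{i-1}$, Lemma~\ref{lem:block}(a) gives $E_i^*G_ny_e=E_i^*G_ne=(g_e)_ne$. Both $G_ny_e$ and $(g_e)_ny_e$ lie in $Y_{i+s}$, on which $E_i^*$ is injective, so they are equal. Put $m=i+s$. Since $y_e-z_e\in H_{m+1}$ and $G_nH_{m+1}\subseteq H_{m+1}$, Lemma~\ref{lem:block}(b) gives $(g_e)_nz_e=E_mG_ny_e=E_mG_nz_e=\tau_m^{-1}W_{-n}z_e$. Moreover $\tau_{i+s}/\tau_i^*=\tau/(\tau^*b^s)$ does not depend on $i$. So the joint eigenvalues of $\{W_{-n}\}$ on the basis $\{z_e\}$ are a fixed nonzero multiple of the $\omega_e$, which are pairwise distinct by Proposition~\ref{prop:cyclic}, and Lemma~\ref{lem:mf} applies. For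 $e\ne f$ some Hermitian operator $W_{-n}$ has different eigenvalues on $z_e$ and $z_f$, so the $z_e$ are orthogonal. The operator $P$ with $P(z_e/\|z_e\|)=e$ is therefore unitary, and $PW_{-k}P^{-1}e=(\tau/(\tau^*b^s))\,\omega_k(e)e$.
\end{proof}

\section{The series $g_e$ are distinct}\label{sec:edge}

By Corollary~\ref{cor:diag} the $G_n$ are diagonal in the basis $\{y_e\}$ with joint eigenvalues $g_e$. If $e\neq f$ have the same level then $g_e\ne g_f$, because $\omega_e\ne\omega_f$. For different levels this argument breaks down: $g_e$ arises from $\omega_e$ by dividing out the constant term, which is exactly the quantity that records the level. To recover the level we compare $g_e$ and $g_f$ for neighbors, computing the entry $G(t)_{fe}$ in two ways.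

\begin{proposition}\label{prop:edge}
Let $e\neq f$ in $\mathcal{B}$ have levels $i$ and $j$.
\begin{enumerate}
\item[(a)] If $e,f$ are neighbors, then $|i-j|=1$. If they are not, then $G(t)_{fe}=0=\tilde G(t)_{fe}$.
\item[(b)] If $e,f$ are neighbors and $j=i-1$, then \eqref{eq:edge} holds for a unique real number $\lambda=\lambda_{fe}$, this number is nonzero, and
\begin{equation}\label{eq:Gfe}
G(t)_{fe}=\frac{b\tau_i^*t\,A_{fe}\,g_e(t)}{1+\lambda b\tau_i^*t}=\frac{b\tau_i^*t\,A_{fe}\,g_f(t)}{1+\lambda\tau_i^*t}.
\end{equation}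
\end{enumerate}
\end{proposition}

\begin{proof}
The $(f,e)$-entry of the first relation in \eqref{eq:gen} is
\begin{equation}\label{eq:entry3}
t\,A_{fe}\,\big(\omega_e(t)-\omega_f(t)\big)=(1-b^{-1})\big(\tilde G(t)_{fe}-G(t)_{fe}\big).
\end{equation}

(a) If $|i-j|\ne1$, the right side is zero by \eqref{eq:entries}, while $\omega_e\ne\omega_f$ by Proposition~\ref{prop:cyclic}; so $A_{fe}=0$. If $A_{fe}=0$, then $G(t)_{fe}=\tilde G(t)_{fe}$, and by \eqref{eq:entries} at least one of the two is zero.

(b) Put $\theta=\tau_i^*$, so that $\omega_e=\theta g_e$ and $\omega_f=b\theta g_f$. By \eqref{eq:entries}, $\tilde G(t)_{fe}=0$, and \eqref{eq:entry3} becomes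
\begin{equation}\label{eq:first}
G(t)_{fe}=\frac{b}{1-b}\,A_{fe}\,u(t),\qquad u(t)=\theta t\,\big(g_e(t)-bg_f(t)\big).
\end{equation}
The coefficient of $t$ in $u$ is $\theta(1-b)\ne0$, so $G(t)_{fe}\ne0$. For the second computation write $y_e=e+\sum_{f'}\gamma_{f'}f'+v$, where $f'$ runs over the elements of $\mathcal{B}$ of level $i-1$ and $v\in F_{i-2}$. Compare coefficients of $f$ in $G(t)y_e=g_e(t)y_e$. By \eqref{eq:entries}, $G(t)_{ff'}=0$ for $f'\ne f$, and $v$ contributes nothing since $F_{i-2}$ is invariant. Hence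
\[
G(t)_{fe}+\gamma_fg_f(t)=\gamma_fg_e(t).
\]
As $G(t)_{fe}\neq0$, we have $\gamma_f\ne0$, and together with \eqref{eq:first} this gives $g_f-g_e=\lambda u$ with $\lambda=bA_{fe}/((b-1)\gamma_f)\ne0$. The coefficients of $t$ give $(g_f)_1-(g_e)_1=\lambda\theta(1-b)$, so $\lambda$ is real. The equation $g_f-g_e=\lambda\theta t(g_e-bg_f)$ is equivalent to $g_f(1+\lambda b\theta t)=g_e(1+\lambda\theta t)$, which is \eqref{eq:edge}, and the coefficients of $t$ determine $\lambda$ uniquely. Finally,
\[
g_e-bg_f=g_e\,\frac{1+\lambda b\theta t-b-\lambda b\theta t}{1+\lambda b\theta t}=\frac{(1-b)\,g_e}{1+\lambda b\theta t}.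
\]
Inserting this into \eqref{eq:first} gives the first expression in \eqref{eq:Gfe}, and \eqref{eq:edge} gives the second.
\end{proof}

The number $\lambda$ varies from one pair of neighbors to another, but because $\lambda\ne0$ the right side of \eqref{eq:edge} always has the value $b^{-1}$ at $t=\infty$. This value does not depend on the pair, and it is what counts levels.

\begin{proposition}\label{prop:distinct}
The series $g_e$ $(e\in\mathcal{B})$ are pairwise distinct. They are exactly the joint eigenvalues of $\{G_n\}$ and of $\{\tilde G_n\}$; both families are simultaneously diagonalizable, and all their common eigenspaces have dimension one.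
\end{proposition}

\begin{proof}
Make $\mathcal{B}$ into a graph by joining neighbors. The span of a connected component is invariant under $A$ by the definition of neighbors, and under $A^*$ since $\mathcal{B}$ consists of eigenvectors of $A^*$. By (H1) the graph is connected. Let $e,f$ have levels $i,j$ and walk from $e$ to $f$ along a path. By Proposition~\ref{prop:edge}, each step changes the level by one; a step down multiplies $g$ by the expansion at $0$ of a rational function with value $b^{-1}$ at $\infty$, and a step up multiplies $g$ by the inverse of such a function, with value $b$ at $\infty$. So $g_f/g_e$ is the expansion at $0$ of a rational function $\rho$ with $\rho(\infty)=b^{j-i}$. Suppose $g_e=g_f$. A rational function that is regular at $0$ is determined by its expansion there, so $\rho=1$ and $b^{j-i}=1$. Then $i=j$, hence $\omega_e=\omega_f$, and $e=f$ by Proposition~\ref{prop:cyclic}.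

For $\{G_n\}$ apply Lemma~\ref{lem:mf} to the basis $\{y_e\}$ of Corollary~\ref{cor:diag}. Let $\{y'_e\}$ be the dual basis, $\langle y_e,y_f'\rangle=\delta_{ef}$. Since $\tilde G_n=G_n^\dagger$ and the $(g_f)_n$ are real, $\langle y_e,\tilde G_ny'_f\rangle=\langle G_ny_e,y_f'\rangle=(g_f)_n\delta_{ef}=\langle y_e,(g_f)_ny'_f\rangle$ for all $e$. So $\tilde G_ny_f'=(g_f)_ny_f'$, and Lemma~\ref{lem:mf} applies to the basis $\{y'_e\}$.
\end{proof}

\section{A local formula for $g_e$}\label{sec:local}

Relation \eqref{eq:edge} describes the ratios of the $g_e$. The series themselves are pinned down by the second relation in \eqref{eq:gen}, all of whose $(e,e)$-entries can now be computed.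

\begin{proposition}\label{prop:local}
Formula \eqref{eq:local} holds for every $e\in\mathcal{B}$.
\end{proposition}

\begin{proof}
Let $e$ have level $i$, put $\theta=\tau_i^*$, and let $h$ and $f$ run over the neighbors of $e$ of level $i+1$ and $i-1$. Write $\lambda_h=\lambda_{eh}$ and $\lambda_f=\lambda_{fe}$. Apply the second form of \eqref{eq:Gfe} to the pair $h,e$, where $\tau^*_{i+1}=b^{-1}\theta$; take the adjoint; and apply the first form to the pair $e,f$:
\[
G(t)_{eh}=\frac{\theta t\,A_{eh}\,g_e(t)}{1+\lambda_hb^{-1}\theta t},\qquad \tilde G(t)_{he}=\frac{\theta t\,A_{he}\,g_e(t)}{1+\lambda_hb^{-1}\theta t},\qquad G(t)_{fe}=\frac{b\theta t\,A_{fe}\,g_e(t)}{1+\lambda_fb\theta t}.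
\]
By \eqref{eq:entries} and Proposition~\ref{prop:edge}(a), these are the only off-diagonal entries that can be nonzero in row $e$ of $G(t)$, column $e$ of $\tilde G(t)$ and column $e$ of $G(t)$. By \eqref{eq:r1}, $(b-1)W^-(t)=bAG(t)-G(t)A$, whose $(e,e)$-entry is $(b-1)A_{ee}g_e+b\sum_fA_{ef}G(t)_{fe}-\sum_hG(t)_{eh}A_{he}$. Therefore
\[
\frac{W^-(t)_{ee}}{g_e(t)}=A_{ee}+\frac{b^2\theta t}{b-1}\sum_f\frac{|A_{fe}|^2}{1+\lambda_fb\theta t}-\frac{\theta t}{b-1}\sum_h\frac{|A_{he}|^2}{1+\lambda_hb^{-1}\theta t}.
\]
The $(e,e)$-entry of the second relation in \eqref{eq:gen} is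
\[
g_e(b^{-1}t)g_e(t)+\sum_hG(b^{-1}t)_{eh}\tilde G(t)_{he}=1+\theta t\,g_e(t)\,W^-(b^{-1}t)_{ee},
\]
since $W^+(t)e=\theta g_e(t)e$. Dividing by $g_e(t)g_e(b^{-1}t)$ we obtain
\begin{multline*}
1+\sum_h\frac{b^{-1}\theta^2t^2|A_{he}|^2}{(1+\lambda_hb^{-2}\theta t)(1+\lambda_hb^{-1}\theta t)}\\
=\frac1{g_e(t)g_e(b^{-1}t)}+\theta t\Big[A_{ee}+\frac{b\theta t}{b-1}\sum_f\frac{|A_{fe}|^2}{1+\lambda_f\theta t}-\frac{b^{-1}\theta t}{b-1}\sum_h\frac{|A_{he}|^2}{1+\lambda_hb^{-2}\theta t}\Big].
\end{multline*}
Solve for $1/(g_e(t)g_e(b^{-1}t))$. The coefficient of $\theta^2t^2|A_{he}|^2$ is, with $\lambda=\lambda_h$,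
\[
\frac{b^{-1}}{1+\lambda b^{-2}\theta t}\Big[\frac1{1+\lambda b^{-1}\theta t}+\frac1{b-1}\Big]=\frac{b^{-1}}{1+\lambda b^{-2}\theta t}\cdot\frac{b\,(1+\lambda b^{-2}\theta t)}{(b-1)(1+\lambda b^{-1}\theta t)}=\frac1{(b-1)(1+\lambda b^{-1}\theta t)},
\]
and the remaining terms are those of \eqref{eq:local}.
\end{proof}

A series $g\in1+t\,\mathbb{R}[[t]]$ is determined by $g(t)g(b^{-1}t)$, because the coefficient of $t^n$ in the product is $(1+b^{-n})g_n$ plus terms involving only $g_1,\dots,g_{n-1}$. So \eqref{eq:local} determines $g_e$ from the level of $e$, the column $e$ of $A$ and the numbers $\lambda$ at $e$.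

\begin{example}
In Example~\ref{ex:two}, $h$ is the only neighbor of $e$. With $\lambda=\lambda_{eh}$, the coefficients of $t$ in \eqref{eq:edge} give $(g_h)_1-(g_e)_1=\lambda\theta(1-b^{-1})$, so \eqref{eq:two} yields $\lambda=(\eta-ba)/(b-1)$ and $|x|^2=-(b-1)\lambda(\eta-a)/b$. With $u=\theta t$, the right side of \eqref{eq:local} has denominator $1+\lambda u/b$ and numerator
\[
(1-au)(1+\lambda u/b)-\lambda(\eta-a)u^2/b=1+(\lambda/b-a)u-\lambda\eta u^2/b .
\]
Since $\lambda/b-a=\lambda-\eta/b$, the numerator factors, and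
\[
\frac1{g_e(t)g_e(b^{-1}t)}=\frac{(1+\lambda\theta t)(1-b^{-1}\eta\theta t)}{1+\lambda b^{-1}\theta t}.
\]
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Each family is diagonal in a basis of $V$ with pairwise distinct joint eigenvalues: $\{W_{k+1}\}$ in $\mathcal{B}$ by Proposition~\ref{prop:cyclic}, $\{W_{-k}\}$ in $\{z_e\}$ by Corollary~\ref{cor:diag}, and $\{G_{k+1}\}$, $\{\tilde G_{k+1}\}$ in $\{y_e\}$, $\{y'_e\}$ by Proposition~\ref{prop:distinct}. Lemma~\ref{lem:mf} gives (1). In (2), the equality of dimensions is in Proposition~\ref{prop:split}, the statement on $\{G_n\}$ and $\{\tilde G_n\}$ is Proposition~\ref{prop:distinct}, the statement on $\{W_{n+1}\}$ is the definition of $g_e$, and the statements on $\{W_{-n}\}$ and $P$ are in Corollary~\ref{cor:diag}. Item (3) consists of Propositions~\ref{prop:edge}(b) and~\ref{prop:local}.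
\end{proof}

\section{The role of the hypotheses}\label{sec:hyp}

Irreducibility enters three times: to conclude $\mathcal{W}\xi=V$, to fix the shift between the two flags, and to connect the graph on $\mathcal{B}$. It cannot be dropped: if $V$ satisfies (H), then $V\oplus V$ satisfies everything in (H) except irreducibility, and all its common eigenspaces have dimension two. The condition on $b$ makes the denominators in \eqref{eq:rec} nonzero, makes the $\tau_i$ and the $\tau_i^*$ distinct, so that levels, flags and the last eigenspace $V_r$ are defined, and turns $b^{j-i}=1$ into $i=j$ in Proposition~\ref{prop:distinct}. The conditions on adjoints provide the basis $\mathcal{B}$, the relations \eqref{eq:r2a} and \eqref{eq:r4a}, the symmetry of the neighbor relation, and every statement about $\tilde G_n$. Commutativity of the $G_n$ is used only in Lemma~\ref{lem:exch}. The $q$-Serre relations are used only as the part $[W_0,W_{-1}]=[W_1,W_2]=0$ of (H2). Finally, (H3), which for graphs came from \eqref{eq:theta} and formal self-duality,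 is a consequence of the other hypotheses outside a trivial case.

\begin{remark}\label{rem:auto}
Assume (H1), (H2) and $\dim V\ge2$; then (H3) holds. Let $P^*_\mu$ be the orthogonal projection onto the $\mu$-eigenspace of $A^*$. Relation \eqref{eq:r2} with $n=1$ gives $(b\mu-\nu)P^*_\nu G_1P^*_\mu=(b-1)P^*_\nu W_2P^*_\mu$, which is zero for $\nu\neq\mu$ since $W_2$ commutes with $A^*$. So $P^*_\nu G_1P^*_\mu=0$ unless $\nu\in\{\mu,b\mu\}$ and, taking adjoints, $P_\nu^*\tilde G_1P^*_\mu=0$ unless $\nu\in\{\mu,b^{-1}\mu\}$. By \eqref{eq:r3} with $n=1$, $(\mu-\nu)P_\nu^*AP_\mu^*=(1-b^{-1})P_\nu^*(\tilde G_1-G_1)P_\mu^*$, so $P_\nu^*AP_\mu^*=0$ unless $\nu\in\{\mu,b\mu,b^{-1}\mu\}$. Let $\tau^*$ be an eigenvalue of $A^*$; it is real. The sum of the eigenspaces of $A^*$ for the eigenvalues in $\{\tau^*b^{-i}:i\in\mathbb{Z}\}$ is nonzero and invariant under $A$ and $A^*$, so it is $V$. If $\tau^*=0$ then $A^*=0$, and an eigenvector of $A$ would span a common invariant line, contrary to (H1) and $\dim V\ge2$. For $A$, let $P_\mu$ be its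 eigenprojections; \eqref{eq:r1} gives $(b\nu-\mu)P_\nu G_1P_\mu=0$ for $\nu\ne\mu$, and the rest of the argument is the same with $A$ and $A^*$ exchanged. If $\dim V=1$, Theorem~\ref{thm:main}(1) is trivial. So Theorem~\ref{thm:main}(1) holds whenever (H1) and (H2) hold, that is, for every irreducible Hermitian pair $A,A^*$ and real $b\ne0,\pm1$ for which the alternating elements commute within each family, the $W$'s are Hermitian and $\tilde G_n=G_n^\dagger$.
\end{remark}

\begin{thebibliography}{1}
\bibitem{Ter} Paul Terwilliger, \emph{Tridiagonal pairs, alternating elements, and distance-regular graphs}, arXiv:2207.07741 (2022).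
\end{thebibliography}
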